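\title{Persistent homology dimension and upper box dimension agree above a threshold}

\begin{abstract}
The $\mathrm{PH}_i$-dimension of a bounded set $X\subset\mathbb R^m$ is the infimum of the exponents $\alpha$ for which the sums of the $\alpha$-th powers of the lengths of the bounded intervals in the $i$-dimensional \v{C}ech persistent homology of finite subsets of $X$ are uniformly bounded. We prove a conjecture posed in a paper of Schweinhart: for $0\le i<m$ there is a constant $\gamma_i^m<m$ such that the $\mathrm{PH}_i$-dimension equals the upper box dimension as soon as the latter exceeds $\gamma_i^m$. The constants are explicit. The upper bound comes from a count of short intervals that uses a piecewise concave approximation of the squared distance function. The lower bound comes from an iterated pigeonhole argument that finds robustly acute simplices in every sufficiently dense finite set. Examples show that the constant must be at least $i$, and that for $i=1$ and even $m\ge4$ the optimal constant lies between $m/2-1$ and $m/2$.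
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Two dimensions of a bounded set}
The \emph{miniball} of a finite nonempty set $Y\subset\mathbb R^m$ is the smallest closed ball that contains $Y$; its radius is $\rho(Y)$. For a finite set $\mathbf x\subset\mathbb R^m$ and $t\in\mathbb R$, the \emph{\v{C}ech complex} $\check C_t(\mathbf x)$ is the simplicial complex whose simplices are the nonempty $Y\subset\mathbf x$ with $\rho(Y)\le t$. The complexes grow with $t$. Fix a field $\mathbb F$ of coefficients. The spaces $H_i(\check C_t(\mathbf x))$, with the maps induced by inclusion, decompose canonically into intervals $[b,d)$ (Section~\ref{sec:tools}), and $\mathrm{PH}_i(\mathbf x)$ denotes this multiset of intervals. An interval records an $i$-dimensional hole in the union of the balls of radius $t$ about $\mathbf x$ that is born at $t=b$ and dies at $t=d$. Two points at distance $1$ have the $\mathrm{PH}_0$ intervals $[0,\frac12)$ and $[0,\infty)$. The vertices of an equilateral triangle of side $1$ have the $\mathrm{PH}_1$ interval $[\frac12,\frac1{\sqrt3})$: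 the edges enter at half their length and the triangle enters at its circumradius.

For $\alpha>0$ put
\[
E^i_\alpha(\mathbf x)=\sum_{[b,d)\in\mathrm{PH}_i(\mathbf x),\ d<\infty}(d-b)^\alpha ,
\]
and for a bounded set $X\subset\mathbb R^m$ define the \emph{$\mathrm{PH}_i$-dimension}
\[
\dim^i_{\mathrm{PH}}(X)=\inf\bigl\{\alpha>0:\ E^i_\alpha(\mathbf x)\text{ is bounded over all finite }\mathbf x\subset X\bigr\}.
\]
(Filtering by diameters of miniballs instead of radii multiplies $E^i_\alpha$ by a constant and does not change the dimension.) Let $N_\epsilon(X)$ be the least number of closed balls of radius $\epsilon$ in $\mathbb R^m$ that cover $X$. The \emph{upper box dimension} is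
\[
\dim_{\mathrm{box}}(X)=\limsup_{\epsilon\to0}\frac{\log N_\epsilon(X)}{\log(1/\epsilon)} .
\]

One would guess that the two dimensions agree. If $N_r(X)\approx r^{-D}$, then at scale $r$ the set $X$ consists of about $r^{-D}$ pieces of size $r$. Suppose that each piece is responsible for a bounded number of intervals that die at about $r$, and that a fixed proportion of the pieces can produce an interval of length comparable to $r$. Then the supremum of $E^i_\alpha$ behaves like $\sum_j2^{-j(\alpha-D)}$, which is finite exactly for $\alpha>D$. For $i=0$ this picture is correct. For $i\ge1$ both suppositions can fail. A set can be too flat to have holes: a segment in the plane has box dimension $1$, while unions of balls centered on a line have no $H_1$, so its $\mathrm{PH}_1$-dimension is $0$. And a single piece can carry very many short intervals: $n$ points on each of two orthogonal unit circles in $\mathbb R^4$ produce at least $(n-1)^2$ intervals in $\mathrm{PH}_1$ (Lemma~\ref{lem:join}). A set that nearly fills $\mathbb R^m$ cannot be flat, and the ambient dimension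 should limit the number of short intervals. This suggests the following conjecture, posed in \cite{Sch}.

\begin{quote}
\emph{For every $m\in\mathbb N$ and $0\le i<m$ there is a constant $\gamma_i^m<m$ such that every bounded $X\subset\mathbb R^m$ with $\dim_{\mathrm{box}}(X)>\gamma_i^m$ satisfies $\dim^i_{\mathrm{PH}}(X)=\dim_{\mathrm{box}}(X)$.}
\end{quote}

The following results for bounded $X\subset\mathbb R^m$ are known; our proofs do not use them. One has $\dim^i_{\mathrm{PH}}(X)\le m$ for all $i$, with equality for $1\le i\le m-1$ if $X$ has nonempty interior. If $m=2$ and $\dim_{\mathrm{box}}(X)>3/2$, then $\dim^1_{\mathrm{PH}}(X)=\dim_{\mathrm{box}}(X)$. If $m\ge2$ and $\dim_{\mathrm{box}}(X)>m-1/2$, then $\dim_{\mathrm{box}}(X)\le\dim^1_{\mathrm{PH}}(X)\le m$.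

\subsection*{Results}
For $0\le i<m$ put
\begin{equation}\label{eq:Gamma}
\Gamma(m,i)=\begin{cases}2i,&2i\le m-1,\\ m-2^{\,m-1-2i},&2i\ge m,\end{cases}
\end{equation}
so that $0\le\Gamma(m,i)<m$. Throughout, $X\subset\mathbb R^m$ is bounded and nonempty.

\begin{theorem}\label{thm:main}
Let $\gamma_0^m=0$ and $\gamma_i^m=\max\{\Gamma(m,i),m/2\}<m$ for $1\le i<m$. If $\dim_{\mathrm{box}}(X)>\gamma_i^m$, then $\dim^i_{\mathrm{PH}}(X)=\dim_{\mathrm{box}}(X)$.
\end{theorem}

Thus the conjecture holds. For $(m,i)=(2,1)$ the constant is $3/2$, and for $i=1$, $m\ge3$ it is $\max\{2,m/2\}$. Theorem~\ref{thm:main} is the combination of an upper and a lower bound, one for each of the two difficulties above.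

\begin{theorem}[upper bound]\label{thm:upper}
We have $\dim^i_{\mathrm{PH}}(X)\le\max\{\dim_{\mathrm{box}}(X),m/2\}$ for all $i$, and $\dim^0_{\mathrm{PH}}(X)\le\dim_{\mathrm{box}}(X)$.
\end{theorem}

\begin{theorem}[lower bound]\label{thm:lower}
If $0\le i<m$ and $\dim_{\mathrm{box}}(X)>\Gamma(m,i)$, then $\dim^i_{\mathrm{PH}}(X)\ge\dim_{\mathrm{box}}(X)$.
\end{theorem}

Call a real number $\gamma$ \emph{admissible} for $(m,i)$ if $\dim^i_{\mathrm{PH}}(X)=\dim_{\mathrm{box}}(X)$ for every bounded $X\subset\mathbb R^m$ with $\dim_{\mathrm{box}}(X)>\gamma$; the \emph{optimal constant} is the infimum of the admissible numbers. The last theorem, which is not needed for the conjecture, shows that a threshold is unavoidable for $i\ge1$.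

\begin{theorem}[limits on the constants]\label{thm:limits}
Let $i\ge1$.
\begin{enumerate}
\item[(1)] Let $i<m$. For every $D\in(0,i]$ there is a bounded $X\subset\mathbb R^m$ with $\dim_{\mathrm{box}}(X)=D$ and $\dim^i_{\mathrm{PH}}(X)=0$. So every admissible constant is at least $i$.
\item[(2)] If $m\ge m'=(i+1)(p+1)$ with $p\ge1$ an integer, then every admissible constant is at least $(m'-i-1)/2$. In particular, for $i=1$ and even $m\ge4$ the optimal constant lies in $[\frac m2-1,\frac m2]$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:lower} to a statement about finite sets, which Section~\ref{sec:simplices} proves. Section~\ref{sec:limits} proves Theorem~\ref{thm:limits}.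

\section{Tools}\label{sec:tools}

\subsection*{Persistence modules}
A \emph{persistence module} $V$ is a family of vector spaces $V_t$, $t\in\mathbb R$, with linear maps $V_s\to V_t$ for $s\le t$ that compose consistently. Every module in this paper has $\dim V_t<\infty$ for all $t$ and has \emph{critical values} $u_1<u_2<\cdots$, finitely many or tending to $\infty$, such that $V_t=0$ for $t<u_1$ and $V_s\to V_t$ is an isomorphism whenever $(s,t]$ contains no $u_k$. Such a module is a direct sum of interval modules: the module of $[b,d)$ is $\mathbb F$ for $t\in[b,d)$ and $0$ elsewhere, with identity maps inside the interval, and the endpoints lie in $\{u_1,u_2,\dots\}\cup\{\infty\}$. The decomposition gives three rules.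
\begin{enumerate}
\item[(P1)] The rank $\mathrm{rk}(s,t)$ of $V_s\to V_t$ is the number of intervals that contain both $s$ and $t$.
\item[(P2)] The number of intervals with death $u_k$ is $\dim\ker(V_{u_{k-1}}\to V_{u_k})$.
\item[(P3)] If two modules are isomorphic in the range $t<t_0$, they have the same intervals with death $d<t_0$.
\end{enumerate}
Rule (P3) holds because, by (P1), the multiplicity of $[b,d)$ equals $\mathrm{rk}(b,d')-\mathrm{rk}(b,d)-\mathrm{rk}(b',d')+\mathrm{rk}(b',d)$ for $b'<b$ and $d'<d$ close to $b$ and $d$.

Two modules $V,W$ are \emph{$\delta$-interleaved} if there are maps $V_t\to W_{t+\delta}$ and $W_t\to V_{t+\delta}$, commuting with the structure maps, whose compositions $V_t\to V_{t+2\delta}$ and $W_t\to W_{t+2\delta}$ are the structure maps.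

\medskip\noindent\textbf{Algebraic stability} \cite{Chazal,BL}. \emph{If two pointwise finite-dimensional persistence modules over $\mathbb R$ are $\delta$-interleaved, there is a partial matching of their intervals in which every interval of length greater than $2\delta$ is matched and the endpoints of matched intervals differ by at most $\delta$.}

\subsection*{The nerve theorem}
Let $f=\operatorname{dist}(\cdot,\mathbf x)$. The set $\{f\le t\}$ is the union of the closed balls of radius $t$ about the points of $\mathbf x$, and $\check C_t(\mathbf x)$ is the nerve of this cover, because the balls about the points of $Y$ have a common point exactly when $\rho(Y)\le t$. Map the barycentric subdivision of $\check C_t(\mathbf x)$ to $\mathbb R^m$ by sending the vertex that corresponds to a simplex $\sigma$ to the center of the miniball of $\sigma$ and extending affinely. For a chain $\sigma_0\subset\dots\subset\sigma_k$ and $a\in\sigma_0$ all these centers lie within $t$ of $a$, so the image lies in $\{f\le t\}$. The maps do not depend on $t$, so they commute with the inclusions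 for $t\le t'$. They are homotopy equivalences by the nerve theorem for finite covers by closed convex sets \cite{BKRR}. Hence $\mathrm{PH}_i(\mathbf x)$ is also the multiset of intervals of the module $t\mapsto H_i(\{f\le t\})$.

\subsection*{The miniball radius}
Let $\Delta_n$ be the set of $\lambda\in[0,1]^n$ with $\sum_k\lambda_k=1$.

\begin{lemma}\label{lem:miniball}
For $Y=\{y_1,\dots,y_n\}\subset\mathbb R^m$,
\begin{equation}\label{eq:miniball}
\rho(Y)^2=\max_{\lambda\in\Delta_n}\sum_{k<l}\lambda_k\lambda_l|y_k-y_l|^2=\max_{\lambda\in\Delta_n}\Bigl(\sum_k\lambda_k|y_k|^2-\Bigl|\sum_k\lambda_ky_k\Bigr|^2\Bigr).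
\end{equation}
\end{lemma}

\begin{proof}
Put $\bar y=\sum_k\lambda_ky_k$. Expanding squares gives $\sum_{k<l}\lambda_k\lambda_l|y_k-y_l|^2=\sum_k\lambda_k|y_k|^2-|\bar y|^2=:\Phi(\lambda)$ and $\sum_k\lambda_k|z-y_k|^2=|z-\bar y|^2+\Phi(\lambda)$ for every $z$. With $z$ the center of the miniball this gives $\rho(Y)^2\ge\Phi(\lambda)$. Let $Y_0$ be the set of points of $Y$ on the boundary of the miniball. If $z$ were outside the convex hull of $Y_0$, there would be a vector $w$ with $w\cdot(y-z)>0$ for all $y\in Y_0$, and $z+\tau w$ with small $\tau>0$ would be at distance less than $\rho(Y)$ from every point of $Y$. So there is $\lambda$ supported on $Y_0$ with $\bar y=z$, and for it $\Phi(\lambda)=\rho(Y)^2$.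
\end{proof}

In particular $\rho(Y)$ depends only on the distances in $Y$, so a finite subset of a linear subspace has the same \v{C}ech complexes in the subspace and in the ambient space.

\subsection*{Elementary properties of the two dimensions}
For $t\ge\operatorname{diam}\mathbf x$ the complex $\check C_t(\mathbf x)$ is a full simplex. So every bounded interval has $d\le\operatorname{diam}\mathbf x$, and for $i\ge1$ every interval is bounded. It follows that $E^i_\alpha\le(\operatorname{diam}X)^{\alpha-\alpha'}E^i_{\alpha'}$ on finite subsets of $X$ for $\alpha'<\alpha$, and therefore: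
\begin{equation}\label{eq:unbounded}
\text{if $E^i_\alpha$ is unbounded over finite subsets of $X$, then }\dim^i_{\mathrm{PH}}(X)\ge\alpha .
\end{equation}
Both dimensions are monotone under inclusion and invariant under similarities. If $D'>\dim_{\mathrm{box}}(X)$ and $R>0$, there is $A$ with
\begin{equation}\label{eq:cover}
N_r(X)\le Ar^{-D'}\qquad(0<r\le R),
\end{equation}
since $N_r(X)\le r^{-D'}$ for $r$ below some $r_0$ and $N_r(X)\le N_{r_0}(X)$ for $r\ge r_0$. A set is \emph{$\delta$-separated} if its pairwise distances are at least $\delta$. If $P\subset X$ is $\delta$-separated, then $N_{\delta/3}(X)\ge|P|$. If $P$ is $\delta$-separated with $|P|\ge2$ and diameter $T$, the open balls of radius $\delta/2$ about its points are disjoint and lie in a ball of radius $T+\delta/2$, so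
\begin{equation}\label{eq:packing}
|P|\le(2T/\delta+1)^m\le(3T/\delta)^m .
\end{equation}

\section{The upper bound}\label{sec:upper}

If $X$ is a point, no finite subset has a bounded interval. So let $R=\operatorname{diam}X>0$.

\subsection*{Degree zero}
All intervals of $\mathrm{PH}_0(\mathbf x)$ are born at $0$ and exactly one is unbounded. By (P1) the number of bounded intervals with $d>\epsilon$ is the number of components of $\check C_\epsilon(\mathbf x)$ minus one. This is at most $N_\epsilon(X)$, because two points in a common ball of radius $\epsilon$ span an edge of $\check C_\epsilon(\mathbf x)$. Let $\dim_{\mathrm{box}}(X)<D'<\alpha$. Grouping the intervals by $d\in(2^{-k-1}R,2^{-k}R]$ and using \eqref{eq:cover},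
\[
E^0_\alpha(\mathbf x)\le\sum_{k\ge0}(2^{-k}R)^\alpha N_{2^{-k-1}R}(X)\le 2^{D'}AR^{\alpha-D'}\sum_{k\ge0}2^{-k(\alpha-D')}<\infty
\]
uniformly in $\mathbf x$. This proves the second claim of Theorem~\ref{thm:upper}.

\subsection*{Counting short intervals}
For $i\ge1$ an interval has two scales, its death $d$ and its length $d-b$, and the length can be far smaller than the death. We need to bound the number of intervals in terms of both.

\begin{proposition}\label{prop:count}
Let $C_m=(11\sqrt m)^m$. For every finite $\mathbf x\subset\mathbb R^m$, every $i\ge0$, every $r>0$ and every $0<\epsilon\le2r$, the number of bounded intervals of $\mathrm{PH}_i(\mathbf x)$ with $d\in(r,2r]$ and $d-b>\epsilon$ is at most $C_mN_r(\mathbf x)(r/\epsilon)^{m/2}$.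
\end{proposition}

The plan is to replace the sublevel sets of $f=\operatorname{dist}(\cdot,\mathbf x)$ by cubical complexes, to transfer the long intervals by stability, and to count cells. If one uses only that $f$ is $1$-Lipschitz, the grid must have mesh about $\epsilon$, a ball of radius $r$ contains about $(r/\epsilon)^m$ cells, and the exponent $m$ replaces $m/2$ in Theorem~\ref{thm:upper}. A much coarser grid suffices, for two reasons. First, $f^2$ is the sum of $|y|^2$ and a concave function, and linear interpolation of $|y|^2$ on a grid of mesh $h$ has error of order $h^2$; an error of order $\epsilon r$ in $f^2$ is affordable, so $h\approx\sqrt{\epsilon r}$. Second, a function that is concave on each cube has sublevel sets whose topology the grid sees exactly. On the line this is immediate: if $g$ is concave on $[\tau_0,\tau_0+h]$, then $\{g>u\}$ meets this segment in an interval, so $\{g\le u\}$ meets it in the whole segment or in at most two intervals, each of which contains an endpoint and shrinks to it. Concavity matters: for $g(y)=|y-z|^2$ with $z$ the center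 of a cube, small sublevel sets contain no grid vertex at all.

A \emph{face} is a closed face of any dimension of a cube of the grid $h\mathbb Z^m$.

\begin{lemma}\label{lem:concave}
Let $g:\mathbb R^m\to\mathbb R$ be continuous, concave on each closed grid cube, and such that all sets $G_u=\{g\le u\}$ are compact. Let $K_u$ be the finite cubical complex of all faces on which $g\le u$, and $|K_u|$ their union.
\begin{enumerate}
\item[(a)] $|K_u|$ is a deformation retract of $G_u$.
\item[(b)] The module $W_u=H_i(G_u)$ has at most as many intervals with death at most $u$ as $K_u$ has $(i+1)$-dimensional faces.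
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F_n=|K_u|\cup(G_u\cap S_n)$, where $S_n$ is the union of the faces of dimension at most $n$. Then $F_m=G_u$, and $F_0=|K_u|$ because a vertex in $G_u$ is a face of $K_u$. We retract $F_n$ onto $F_{n-1}$ for $n\ge1$. The set $F_n$ is the union of $F_{n-1}$ and the finitely many closed sets $C\cap G_u$, where $C\notin K_u$ is an $n$-face that meets $G_u$. Fix such a $C$. Since $g>u$ somewhere on $C$, continuity gives a point $v$ in the relative interior of $C$ with $g(v)>u$. For $y\in C\cap G_u$ let $\pi(y)\in\partial C$ be the radial projection of $y$ from $v$; it is continuous on $C\cap G_u$ because $v\notin G_u$. If $z$ lies on the segment $[y,\pi(y)]$, then $y=(1-\tau)v+\tau z$ with $0<\tau\le1$, and concavity gives $g(y)\ge(1-\tau)g(v)+\tau g(z)$. Since $g(y)\le u<g(v)$, this forces $g(z)\le u$. So the straight-line homotopy from $y$ to $\pi(y)$ stays in $C\cap G_u$, ends in $\partial C\cap G_u\subset F_{n-1}$, and fixes $\partial C\cap G_u$ pointwise. Use the constant homotopy on $F_{n-1}$. These finitely many homotopies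 on closed pieces agree on overlaps, because the relative interior of $C$ meets no other piece: it misses the other $n$-faces and $S_{n-1}$, and it misses $|K_u|$, since a face of $K_u$ that meets it would have $C$ as a face and force $C\in K_u$.

(b) The inclusions $|K_u|\subset G_u$ commute with increasing $u$, so by (a) the module $W$ is isomorphic to $u\mapsto H_i(K_u)$. A face $C$ belongs to $K_u$ exactly for $u\ge\max_Cg$, and each $K_u$ is finite, so these maxima form a sequence $u_1<u_2<\cdots\to\infty$ of critical values for $W$. By (P2) and the exact sequence of a pair, the number of intervals with death $u_k$ is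
\[
\dim\ker\bigl(H_i(K_{u_{k-1}})\to H_i(K_{u_k})\bigr)\le\dim H_{i+1}(K_{u_k},K_{u_{k-1}}),
\]
and in cellular homology the right side is at most the number of $(i+1)$-faces in $K_{u_k}\setminus K_{u_{k-1}}$. Sum over $u_k\le u$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
\emph{The function $g$.} We have $f(y)^2=\min_{a\in\mathbf x}|y-a|^2=|y|^2-\psi(y)$, where $\psi(y)=\max_{a\in\mathbf x}(2a\cdot y-|a|^2)$ is convex. Let $\eta=\epsilon r$ and $h=\sqrt{4\epsilon r/m}$, so that $\eta=mh^2/4$. Let $\xi$ be the piecewise linear interpolant of $\tau\mapsto\tau^2$ with nodes $h\mathbb Z$. On $[\tau_0,\tau_0+h]$ with $\tau_0\in h\mathbb Z$,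
\[
\xi(\tau)-\tau^2=(\tau-\tau_0)(\tau_0+h-\tau)\in[0,h^2/4].
\]
Put $q(y)=\sum_{j=1}^m\xi(y_j)$ and $g=q-\psi$. The function $q$ is affine on each closed cube of $h\mathbb Z^m$, so $g$ is continuous and concave on each cube, and $g-f^2=q-|y|^2$ gives
\begin{equation}\label{eq:sandwich}
f^2\le g\le f^2+\eta .
\end{equation}
The sets $G_u$ are therefore compact and Lemma~\ref{lem:concave} applies.

\emph{Transfer of intervals.} Let $V_u=H_i(\{f^2\le u\})$. By the nerve theorem its intervals are the $[b^2,d^2)$ with $[b,d)\in\mathrm{PH}_i(\mathbf x)$. Let $W'_u=W_{u+\eta/2}$. By \eqref{eq:sandwich}, $\{g\le u\}\subset\{f^2\le u\}\subset\{g\le u+\eta\}$, and these inclusions induce maps $V_u\to W'_{u+\eta/2}$ and $W'_u\to V_{u+\eta/2}$ that form an $\eta/2$-interleaving. An interval counted in the proposition has $d^2-b^2=(d-b)(d+b)>\epsilon r=\eta$; here the lower bound $d>r$ is used. By algebraic stability these intervals are matched injectively to intervals of $W'$ with death at most $d^2+\eta/2$, that is, to intervals of $W$ with death at most $d^2+\eta\le4r^2+2r^2=6r^2$. By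 Lemma~\ref{lem:concave}(b) their number is at most the number of faces of $K_{6r^2}$.

\emph{Counting faces.} By \eqref{eq:sandwich} these faces lie in $\{f\le\sqrt6\,r\}$, which is covered by $N_r(\mathbf x)$ balls of radius $(1+\sqrt6)r\le4r$. Assign to each face its coordinatewise minimal vertex. A ball of radius $4r$ contains at most $(8r/h+1)^m$ grid vertices, and each vertex is minimal for $2^m$ faces. Since $r/h=\frac{\sqrt m}2\sqrt{r/\epsilon}\ge\frac1{2\sqrt2}$, we have $1\le3r/h$, so each ball accounts for at most $2^m(11r/h)^m=(11\sqrt m)^m(r/\epsilon)^{m/2}$ faces.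
\end{proof}

\begin{proof}[Proof of the first claim of Theorem~\ref{thm:upper}]
Let $\alpha>\max\{\dim_{\mathrm{box}}(X),m/2\}$, choose $\dim_{\mathrm{box}}(X)<D'<\alpha$, and let $A$ be as in \eqref{eq:cover}. Put $r_j=2^{-j-1}R$. For finite $\mathbf x\subset X$ group the bounded intervals by $d\in(r_j,2r_j]$ and $d-b\in(2^{-k}r_j,2^{1-k}r_j]$ with $j,k\ge0$. Every bounded interval falls into a group, since $d\le R$ and $d-b\le d\le2r_j$. Proposition~\ref{prop:count} with $\epsilon=2^{-k}r_j$ and $N_{r_j}(\mathbf x)\le N_{r_j}(X)$ give
\[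
E^i_\alpha(\mathbf x)\le\sum_{j,k\ge0}(2^{1-k}r_j)^\alpha\,C_mN_{r_j}(X)\,2^{km/2}\le2^\alpha C_mA\sum_{j\ge0}r_j^{\alpha-D'}\sum_{k\ge0}2^{-k(\alpha-m/2)} .
\]
The sum over scales converges because $\alpha>D'$, the sum over relative lengths because $\alpha>m/2$, and the bound does not depend on $\mathbf x$. Hence $\dim^i_{\mathrm{PH}}(X)\le\alpha$.
\end{proof}

\section{The lower bound: reduction to finite sets}\label{sec:reduction}

To make $E^i_\alpha$ large we look, at some scale, for many well separated places where $X$ contains $i+2$ points with a $\mathrm{PH}_i$ interval of length comparable to the scale. The existence of such points is a finite extremal problem.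

\begin{proposition}\label{prop:finite}
Let $0\le i<m$ and $s>\Gamma(m,i)$. There is $M_0=M_0(m,i,s)\ge2$ such that every finite $\delta$-separated set $P\subset\mathbb R^m$ with $T=\operatorname{diam}P$ and $|P|\ge\max\{M_0,(T/\delta)^s\}$ contains a set $Y$ of $i+2$ points for which $\mathrm{PH}_i(Y)$ has a bounded interval with death at most $T$ and length at least $4^{-(i+3)}\delta^2/T$.
\end{proposition}

The guaranteed length $\delta^2/T$ is much smaller than $T$ when $T/\delta$ is large. This costs nothing if $T/\delta$ stays below a fixed large number $\sqrt m\,\Lambda$ while the scale tends to $0$. So we examine $X$ in base $\Lambda$ and show that it must be dense, from one level to the next, in many cubes.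

\begin{proof}[Proof of Theorem~\ref{thm:lower} from Proposition~\ref{prop:finite}]
Let $D=\dim_{\mathrm{box}}(X)$. The hypothesis $D>\Gamma(m,i)$ lets us choose $\Gamma(m,i)<s<\gamma<\alpha<D$ with $\alpha$ as close to $D$ as we like, and by \eqref{eq:unbounded} it suffices to show that $E^i_\alpha$ is unbounded. After a similarity, $X\subset[0,1)^m$. Since $\gamma>s>0$, we can fix an integer $\Lambda\ge2$ with
\begin{equation}\label{eq:Lambda}
2^{-m}\Lambda^\gamma\ge\max\{M_0(m,i,s),(\sqrt m\,\Lambda)^s\}.
\end{equation}

\emph{Many rich cubes.} A \emph{level-$k$ cube} is a half-open cube $\Lambda^{-k}(\nu+[0,1)^m)$ with index $\nu\in\mathbb Z^m$; it is the union of $\Lambda^m$ level-$(k+1)$ cubes, its \emph{children}. Call a cube \emph{rich} if at least $\Lambda^\gamma$ of its children meet $X$. Let $n_k$ be the number of level-$k$ cubes that meet $X$ and $R_k$ the number of rich ones. Then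
\[
n_{k+1}\le\Lambda^mR_k+\Lambda^\gamma n_k .
\]
Suppose $R_k\le A\Lambda^{k\alpha}$ for all $k$. Then $a_k=n_k\Lambda^{-k\alpha}$ satisfies $a_{k+1}\le A\Lambda^{m-\alpha}+\Lambda^{\gamma-\alpha}a_k$ with $\Lambda^{\gamma-\alpha}<1$, so $a_k\le A'$ for some $A'$. For $\sqrt m\,\Lambda^{-k}\le\epsilon<\sqrt m\,\Lambda^{-k+1}$ this gives $N_\epsilon(X)\le n_k\le A'(\sqrt m\,\Lambda/\epsilon)^\alpha$, hence $D\le\alpha$, which is false. Therefore $\sup_kR_k\Lambda^{-k\alpha}=\infty$.

\emph{One interval from each of many rich cubes.} Fix $k$ with $R_k>0$ and let $J=\lceil3\sqrt m\,\rceil+1$. Some residue class of indices modulo $J$ contains at least $J^{-m}R_k$ rich level-$k$ cubes. The indices of two of them differ by at least $J$ in some coordinate, so the cubes are at distance at least $(J-1)\Lambda^{-k}\ge3\sqrt m\,\Lambda^{-k}$. In each such cube $Q$, at least $2^{-m}\Lambda^\gamma$ of the children that meet $X$ have indices in one residue class modulo $2$; choose one point of $X$ in each of them. The resulting set $P_Q$ is $\delta$-separated with $\delta=\Lambda^{-k-1}$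 and has diameter $T\le\sqrt m\,\Lambda^{-k}$, so $T/\delta\le\sqrt m\,\Lambda$ and $|P_Q|\ge\max\{M_0,(T/\delta)^s\}$ by \eqref{eq:Lambda}. Proposition~\ref{prop:finite} gives $Y_Q\subset P_Q$ with a $\mathrm{PH}_i$ interval of death at most $\sqrt m\,\Lambda^{-k}$ and length at least $c_\Lambda\Lambda^{-k}$, where $c_\Lambda=4^{-(i+3)}\Lambda^{-2}m^{-1/2}$ does not depend on $k$.

\emph{The intervals survive in the union.} Let $\mathbf x_k=\bigcup_QY_Q$ and $t_0=\frac32\sqrt m\,\Lambda^{-k}$. A set with points in two different $Y_Q$ has miniball radius at least $t_0$. So for $t<t_0$ the complex $\check C_t(\mathbf x_k)$ is the disjoint union of the $\check C_t(Y_Q)$, and in this range the module of $\mathbf x_k$ is the direct sum of the modules of the $Y_Q$. The chosen intervals die before $t_0$, so by (P3) all of them occur in $\mathrm{PH}_i(\mathbf x_k)$. Thus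
\[
E^i_\alpha(\mathbf x_k)\ge J^{-m}c_\Lambda^\alpha\,R_k\Lambda^{-k\alpha},
\]
which is unbounded in $k$.
\end{proof}

\section{Simplices with a long interval in dense finite sets}\label{sec:simplices}

We prove Proposition~\ref{prop:finite}. For $i=0$ take $M_0=2$: two points $a,a'\in P$ give the interval $[0,|a-a'|/2)$, of length at least $\delta/2\ge4^{-3}\delta^2/T$. From now on $1\le i<m$ and
\[
c=4^{-(i+2)}\le\tfrac1{64}.
\]

\subsection*{The case of triangles}
For $L>0$ and $v\ge0$ let
\[
\phi_L(v)=\max_{\mu\in[0,1]}\bigl\{\mu(1-\mu)L^2+(1-\mu)^2v\bigr\},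
\]
a nondecreasing function of $v$. With $\nu=1-\mu$ the expression is $\nu L^2-\nu^2(L^2-v)$. For $v\le L^2/2$ its maximum is at $\nu=L^2/(2(L^2-v))\in[0,1]$, so
\begin{equation}\label{eq:phi}
\phi_L(v)=\frac{L^4}{4(L^2-v)},\qquad\phi_L'(v)=\frac{L^4}{4(L^2-v)^2}\ge\frac14\qquad(0\le v\le L^2/2).
\end{equation}
Take an isosceles triangle $Y=\{b,a,a'\}$ with legs $|b-a|=|b-a'|=L$ and base $|a-a'|=\ell\le L$. Give $b$ the weight $\mu$ in \eqref{eq:miniball}; the best split of the remaining weight is equal, so $\rho(Y)^2=\phi_L(\ell^2/4)$. The last edge enters at radius $L/2$, and $(L/2)^2=\phi_L(0)$. By \eqref{eq:phi} the squared death exceeds the squared birth by at least $\ell^2/16$, so the $\mathrm{PH}_1$ interval has length of order $\ell^2/L$. The triangle need not be exactly isosceles, but the tolerance is small: if $|b-a'|^2\ge|b-a|^2+\ell^2$, then $a$ lies in the ball with diameter $[b,a']$, the triangle enters together with its longest edge, and there is no interval. The squared legs must agree up to a small multiple of $\ell^2$.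

Now let $P$ be $\delta$-separated with diameter $T$, put $x=T/\delta$, and fix $b\in P$ far from a large cluster of $P$. There are two ways to find $a,a'$ in the cluster; Lemma~\ref{lem:step} makes both precise.

\emph{Thin shells.} Cut the range $[0,T^2]$ of $|y-b|^2$ into about $x^2/c$ intervals of length $c\delta^2$. If $|P|$ is a large multiple of $x^2$, two points fall into the same interval, and their distance is $\ell\ge\delta$.

\emph{Thick shells.} In the plane the exponent $2$ is useless by \eqref{eq:packing}. Use intervals of length $c\,\delta T$ instead. There are only about $x/c$ of them, but now we need $\ell\ge\sqrt{\delta T}$. The corresponding shell has radius about $T$ and thickness of order $\delta$, and its curvature is invisible at precision $\delta$ over a length $\sqrt{\delta T}$. So the points of the shell within $\sqrt{\delta T}$ of a given one lie in a slab of size about $\delta\times(\sqrt{\delta T})^{m-1}$, which holds about $x^{(m-1)/2}$ points of $P$ (Figure~\ref{fig:shell}). If $|P|$ is a large multiple of $x^{1+(m-1)/2}$, some shell contains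 two points at distance at least $\sqrt{\delta T}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!25] (-20:6) arc (-20:20:6) -- (20:6.3) arc (20:-20:6.3) -- cycle;
\draw (0,0) -- (6.15,0) -- (14:6.15) -- cycle;
\draw[dashed] (5.85,-1.1) rectangle (6.35,1.1);
\fill (0,0) circle (1.5pt) node[left] {$b$};
\fill (6.15,0) circle (1.5pt);
\fill (14:6.15) circle (1.5pt);
\node at (5.6,-0.25) {$a$};
\node at (5.7,1.75) {$a'$};
\node at (3,-0.3) {$\approx T$};
\draw[<->] (6.7,-1.1) -- (6.7,1.1) node[midway,right] {$2\sqrt{\delta T}$};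
\draw[<->] (5.85,-1.3) -- (6.35,-1.3) node[right] {$\approx\delta$};
\end{tikzpicture}
\caption{A shell about $b$ of radius about $T$ and thickness of order $\delta$ in the plane. The part within $\sqrt{\delta T}$ of $a$ lies in the dashed box, which holds about $\sqrt{T/\delta}$ points of a $\delta$-separated set. A point $a'$ of the shell at distance at least $\sqrt{\delta T}$ from $a$ forms with $a$ and $b$ a nearly isosceles acute triangle.}
\label{fig:shell}
\end{figure}

The better exponent is $\min\{2,(m+1)/2\}=\Gamma(m,1)$. For general $i$ we choose apexes $b_1,\dots,b_i$ one after another, each nearly equidistant from all later points.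

\subsection*{Hierarchical simplices}

\begin{lemma}\label{lem:simplex}
Let $y_1,\dots,y_{i+2}\in\mathbb R^m$ and $L_1,\dots,L_{i+1}>0$, put $\ell=L_{i+1}$, and suppose that $L_k\ge2L_{k+1}$ for $k\le i$ and
\[
\bigl||y_k-y_l|^2-L_k^2\bigr|\le c\,\ell^2\qquad(k<l).
\]
Then $Y=\{y_1,\dots,y_{i+2}\}$ has $i+2$ points, and $\mathrm{PH}_i(Y)$ has an interval with death at most $\operatorname{diam}Y$ and length at least $4^{-(i+3)}\ell^2/\operatorname{diam}Y$.
\end{lemma}

\begin{proof}
The points are distinct because $L_k^2>c\ell^2$. Let $n=i+2$. We must show that $\rho(Y)$ exceeds $\rho(Y\setminus\{y_j\})$ by a definite amount for every $j$. We first do this for the idealized squared distances $L_k^2$.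

\emph{The idealized radii.} Put $v_n=0$ and $v_k=\phi_{L_k}(v_{k+1})$ for $k<n$. Writing $\lambda=(\mu,(1-\mu)\lambda')$ with $\lambda'\in\Delta_{n-1}$, we have
\[
\sum_{k<l}\lambda_k\lambda_lL_k^2=\mu(1-\mu)L_1^2+(1-\mu)^2\sum_{2\le k<l}\lambda'_k\lambda'_lL_k^2 ,
\]
and iterating gives $v_1=\max_\lambda\sum_{k<l}\lambda_k\lambda_lL_k^2$. We claim
\begin{equation}\label{eq:vk}
v_{k+1}\le L_k^2/12\quad\text{and}\quad L_k^2/4\le v_k\le L_k^2/3\qquad(1\le k\le n-1).
\end{equation}
For $k=n-1$ this holds since $v_n=0$ and $v_{n-1}=\ell^2/4$. If it holds for $k+1$, then $v_{k+1}\le L_{k+1}^2/3\le L_k^2/12$, and \eqref{eq:phi} gives $L_k^2/4\le v_k\le\frac3{11}L_k^2$. Consequently $v_j-v_{j+1}\ge\ell^2/4$ for all $j\le n-1$: there is equality for $j=n-1$, and for $j\le n-2$ the difference is at least $L_j^2/6\ge4\ell^2/6$.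

Let $v^{(j)}$ be the same maximum with the index $j$ deleted. For $j\le n-1$ the same iteration gives
\[
v^{(j)}=\phi_{L_1}\circ\dots\circ\phi_{L_{j-1}}(v_{j+1}),\qquad\text{while}\qquad v_1=\phi_{L_1}\circ\dots\circ\phi_{L_{j-1}}(v_j).
\]
Deleting $n$ makes $n-1$ the last index, so $v^{(n)}=\phi_{L_1}\circ\dots\circ\phi_{L_{n-2}}(0)=v^{(n-1)}$. Since $v_{j+1}\le v_j$ and the $\phi_L$ are nondecreasing, in both compositions the argument of $\phi_{L_k}$ lies in $[0,v_{k+1}]\subset[0,L_k^2/12]$, where $\phi_{L_k}'\ge\frac14$. At most $n-2$ functions are composed, so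
\[
v_1-v^{(j)}\ge4^{-(n-2)}\cdot\ell^2/4=4c\,\ell^2\qquad(1\le j\le n).
\]

\emph{The true radii.} Since $\sum_{k<l}\lambda_k\lambda_l=\frac12(1-\sum_k\lambda_k^2)\le\frac12$, formula \eqref{eq:miniball} gives $|\rho(Y)^2-v_1|\le c\ell^2/2$ and $|\rho(Y\setminus\{y_j\})^2-v^{(j)}|\le c\ell^2/2$. Put $d=\rho(Y)\le\operatorname{diam}Y$ and $b=\max_j\rho(Y\setminus\{y_j\})$. Then $d^2-b^2\ge3c\ell^2$.

\emph{The interval.} For $t\in[b,d)$ the complex $\check C_t(Y)$ is the boundary of the $(i+1)$-simplex on $Y$, and $H_i$ is one-dimensional, spanned by the boundary cycle, in which every facet has a nonzero coefficient. For $t<b$ a facet is missing, so there is no nonzero $i$-cycle. For $t\ge d$ the complex is the full simplex. So $[b,d)$ is an interval of $\mathrm{PH}_i(Y)$, of length $(d^2-b^2)/(d+b)\ge3c\ell^2/(2\operatorname{diam}Y)\ge4^{-(i+3)}\ell^2/\operatorname{diam}Y$.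
\end{proof}

\subsection*{States and the step lemma}
After $j$ apexes are chosen, we keep a pool $P$ of candidates for the remaining points. The invariants are near-equidistance and rapid decay of scales.

\begin{definition}\label{def:state}
Let $0\le j\le i$. A \emph{$j$-state} consists of points $b_1,\dots,b_j\in\mathbb R^m$, numbers $L_1,\dots,L_j>0$, a number $\delta>0$, and a finite $\delta$-separated set $P\subset\mathbb R^m$ with $|P|\ge2$, such that with $P_{>k}=P\cup\{b_{k+1},\dots,b_j\}$ the following hold for each $k\le j$:
\begin{enumerate}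
\item[(S1)] $\bigl||y-b_k|^2-L_k^2\bigr|\le c\,\delta^2$ for all $y\in P_{>k}$;
\item[(S2)] $L_k\ge3\operatorname{diam}P_{>k}$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:final}
Given an $i$-state and distinct $a,a'\in P$, the points $b_1,\dots,b_i,a,a'$ satisfy the hypotheses of Lemma~\ref{lem:simplex} with $\ell=L_{i+1}=|a-a'|\ge\delta$.
\end{lemma}

\begin{proof}
The condition on distances follows from (S1) and $\delta\le\ell$. By (S2), $L_i\ge3\ell$. For $k<i$ let $\Delta=\operatorname{diam}P_{>k}\ge\delta$. Both $a$ and $b_{k+1}$ lie in $P_{>k}$, so (S1) for $k+1$ and (S2) for $k$ give $L_{k+1}^2\le|a-b_{k+1}|^2+c\delta^2\le2\Delta^2\le\frac29L_k^2\le\frac14L_k^2$.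
\end{proof}

Condition (S2) has a second use. In a thick step the pool lies in $j+1$ shells at once, and (S2) makes the directions to their centers nearly orthogonal. The shells then cross transversally and confine $j+1$ dimensions instead of one, so later thick steps lose fewer points.

\begin{lemma}\label{lem:step}
There is $\kappa=\kappa(m,i)\in(0,1]$ with the following property. Consider a $j$-state with $0\le j<i$, let $T=\operatorname{diam}P$, and choose one of the options
\begin{enumerate}
\item[(A)] $\delta^+=\delta$ and $\Theta=\kappa|P|(\delta/T)^2$;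
\item[(B)] $\delta^+=\sqrt{\delta T}$ and $\Theta=\kappa|P|(\delta/T)^{1+(m-j-1)/2}$.
\end{enumerate}
If $\Theta\ge2$, there are $b_{j+1}\in P$, $L_{j+1}>0$ and $P^+\subset P$ with $|P^+|\ge\Theta$ such that $b_1,\dots,b_{j+1}$, $L_1,\dots,L_{j+1}$, $\delta^+$, $P^+$ form a $(j+1)$-state.
\end{lemma}

\begin{proof}
Note that $\delta\le\delta^+\le T$.

\emph{The apex and the shell.} Cover a ball of radius $T$ that contains $P$ by $C_1=C_1(m)$ balls of radius $T/16$. One of them, $B'$, has $|P'|\ge|P|/C_1$ for $P'=P\cap B'$, and $\operatorname{diam}P'\le T/8$. Of two points of $P$ at distance $T$, one is at distance at least $T/2$ from the center of $B'$; call it $b_{j+1}$. Then $\frac7{16}T\le|y-b_{j+1}|\le T$ for $y\in P'$. Split $[0,T^2]$ into $\lceil T^2/(c(\delta^+)^2)\rceil\le2T^2/(c(\delta^+)^2)$ intervals of length at most $c(\delta^+)^2$. One of them contains $|y-b_{j+1}|^2$ for all $y$ in a set $P''\subset P'$ with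
\begin{equation}\label{eq:Psecond}
|P''|\ge\frac c{2C_1}|P|\Bigl(\frac{\delta^+}T\Bigr)^2 .
\end{equation}
Let $L_{j+1}=|y_0-b_{j+1}|$ for some $y_0\in P''$. Every $P^+\subset P''$ satisfies (S1) and (S2) with $\delta^+$. For $k=j+1$, (S1) holds by the choice of $P''$, and (S2) holds because $L_{j+1}\ge\frac7{16}T\ge3\cdot\frac T8$. For $k\le j$ both are inherited, because $P^+\cup\{b_{k+1},\dots,b_{j+1}\}\subset P_{>k}$ and $\delta\le\delta^+$. In option (A) take $P^+=P''$; any $\kappa\le c/(2C_1)$ works.

\emph{Option (B): thinning.} Let $P^+$ be a maximal $\delta^+$-separated subset of $P''$. The sets $Z_y=\{z\in P'':|z-y|<\delta^+\}$, $y\in P^+$, cover $P''$. We show that $|Z_y|\le C_2(\delta^+/\delta)^{m-j-1}$ with $C_2=C_2(m)\ge1$. Since $(\delta^+/T)^2=\delta/T$ and $\delta^+/\delta=(T/\delta)^{1/2}$, this and \eqref{eq:Psecond} give the lemma with $\kappa=c/(2C_1C_2)$. Fix $y\in P^+$.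

\emph{Distances to the apexes.} For $k\le j$, (S2) gives $L_k\ge3T$, so (S1) gives $|y-b_k|^2\ge L_k^2-cT^2\ge\frac89L_k^2$. If $k<l\le j+1$, then $y$ and $b_l$ lie in $P_{>k}$, so $L_k\ge3|y-b_l|$. Hence
\begin{equation}\label{eq:far}
|y-b_k|\ge\tfrac7{16}T\quad(k\le j+1),\qquad|y-b_k|\ge\sqrt8\,|y-b_l|\quad(k<l\le j+1).
\end{equation}
Put $e_k=(y-b_k)/|y-b_k|$.

\emph{Each shell confines one direction.} Let $z\in Z_y$, $w=z-y$ and $k\le j+1$. By (S1) with $\delta^+$, the left side of
\[
|z-b_k|^2-|y-b_k|^2=|w|^2+2w\cdot(y-b_k)
\]
has absolute value at most $2c(\delta^+)^2$. So $|w\cdot(y-b_k)|\le\frac12(1+2c)(\delta^+)^2\le\delta T$, and $|w\cdot e_k|\le\frac{16}7\delta\le3\delta$ by \eqref{eq:far}.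

\emph{The directions are nearly orthogonal.} Let $k<l\le j+1$. By (S1) for the given state, applied to $y$ and $b_l$, and by \eqref{eq:far},
\[
\bigl||y-b_k|^2-|b_l-b_k|^2\bigr|\le2c\delta^2\le\tfrac1{32}T^2\le\tfrac16\cdot\tfrac{49}{256}T^2\le\tfrac16|y-b_l|^2 .
\]
Therefore
\[
|(y-b_k)\cdot(y-b_l)|=\tfrac12\bigl||y-b_l|^2+|y-b_k|^2-|b_l-b_k|^2\bigr|\le\tfrac7{12}|y-b_l|^2 .
\]
Applying \eqref{eq:far} to consecutive indices gives $|y-b_l|/|y-b_k|\le8^{-(l-k)/2}$, so $|e_k\cdot e_l|\le\frac7{12}8^{-(l-k)/2}$. In each row of the Gram matrix $G=(e_k\cdot e_l)$ the absolute values of the off-diagonal entries add up to at most $\frac76\cdot\frac1{\sqrt8-1}<\frac23$, and the diagonal entries are $1$. By Gershgorin's circle theorem all eigenvalues of $G$ are at least $\frac13$.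

\emph{Volume count.} So $E=\operatorname{span}(e_1,\dots,e_{j+1})$ has dimension $j+1$. Write the $E$-component of $w$ as $w_E=\sum_k\theta_ke_k$ and let $\beta=(w\cdot e_k)_k=G\theta$. Then $|w_E|^2=\theta^{\top}G\theta=\beta^{\top}G^{-1}\beta\le3|\beta|^2\le27m\delta^2$. Also $|w_{E^\perp}|\le\delta^+$. The open balls of radius $\delta/2$ about the points of $Z_y-y$ are disjoint and lie in $\{|w_E|\le(6\sqrt m+1)\delta,\ |w_{E^\perp}|\le2\delta^+\}$, a set of volume at most $C(m)\,\delta^{j+1}(\delta^+)^{m-j-1}$. Dividing by the volume of one ball gives the bound on $|Z_y|$.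
\end{proof}

\subsection*{Iterating the step}
Measure the density of a $j$-state by an exponent $s$ with $|P|\gtrsim x^s$, where $x=T/\delta$. Option (A) lowers $s$ by $2$. Option (B) leaves $x^{s-(m-j+1)/2}$ points but replaces $x$ by at most $\sqrt x$, so the new exponent is $2s-(m-j)-1$; equivalently, the deficiency $(m-j)-s$ doubles. The exponent must stay positive for $i$ steps, and $\Gamma$ is the solution of the resulting recursion.

\begin{lemma}\label{lem:recursion}
We have $\Gamma(n,0)=0$ for $n\ge1$, and for $1\le q<n$
\[
\Gamma(n,q)=\min\bigl\{\Gamma(n-1,q-1)+2,\ \tfrac12\bigl(\Gamma(n-1,q-1)+n+1\bigr)\bigr\}.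
\]
\end{lemma}

\begin{proof}
We read off the values from \eqref{eq:Gamma}. If $n\ge2q+1$, then $\Gamma(n-1,q-1)=2q-2$, the first term is $2q=\Gamma(n,q)$, and the second is $\frac12(2q+n-1)\ge2q$. If $n\le2q$, put $\theta=2^{n-2q}\le1$. Then $\Gamma(n-1,q-1)=n-1-\theta$: for $n\le2q-1$ this is the second line of \eqref{eq:Gamma}, and for $n=2q$ the first line gives $2q-2=n-1-1$. The first term is $n+1-\theta\ge n$, and the second is $n-\theta/2=\Gamma(n,q)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:finite} for $i\ge1$]
For $0\le j<i$ use option (A) at step $j$ if the first term attains the minimum for $\Gamma(m-j,i-j)$ in Lemma~\ref{lem:recursion}, and option (B) otherwise. Put $s_0=s$, and $s_{j+1}=s_j-2$ in case (A), $s_{j+1}=2s_j-(m-j)-1$ in case (B). By Lemma~\ref{lem:recursion} and induction, $s_j>\Gamma(m-j,i-j)\ge0$ for $0\le j\le i$. For $M_0>0$ define $M_{j+1}=\kappa^{j+1}(\frac13M_j^{1/m})^{s_{j+1}/2}$. Each $M_{j+1}$ tends to infinity with $M_j$ because $s_{j+1}>0$, so we can choose $M_0=M_0(m,i,s)\ge2$ with $M_1,\dots,M_i\ge2$.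

We construct $j$-states with pools $P_j\subset P$, apexes in $P$, separations $\delta_j\ge\delta$, and, for $T_j=\operatorname{diam}P_j$ and $x_j=T_j/\delta_j\ge1$,
\[
|P_j|\ge M_j\qquad\text{and}\qquad|P_j|\ge\kappa^jx_j^{s_j}.
\]
For $j=0$ take $P_0=P$ and $\delta_0=\delta$. Given the $j$-state, the number $\Theta$ of Lemma~\ref{lem:step} satisfies
\[
\Theta\ge\kappa^{j+1}x_j^{s_j-2}=\kappa^{j+1}x_j^{s_{j+1}}\ \text{ in case (A)},\qquad\Theta\ge\kappa^{j+1}x_j^{s_j-(m-j+1)/2}=\kappa^{j+1}x_j^{s_{j+1}/2}\ \text{ in case (B)}.
\]
In both cases $\Theta\ge\kappa^{j+1}x_j^{s_{j+1}/2}$, and $x_j\ge\frac13|P_j|^{1/m}\ge\frac13M_j^{1/m}$ by \eqref{eq:packing}. So $\Theta\ge M_{j+1}\ge2$, the lemma applies, and $|P_{j+1}|\ge M_{j+1}$. Since $T_{j+1}\le T_j$, we have $x_{j+1}\le x_j$ in case (A) and $x_{j+1}\le T_j/\sqrt{\delta_jT_j}=x_j^{1/2}$ in case (B). With $s_{j+1}>0$ this gives $|P_{j+1}|\ge\Theta\ge\kappa^{j+1}x_{j+1}^{s_{j+1}}$.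

Apply Lemmas~\ref{lem:final} and~\ref{lem:simplex} to the $i$-state. The resulting $Y\subset P$ has $\operatorname{diam}Y\le T$ and $\ell\ge\delta_i\ge\delta$.
\end{proof}

By the proof of Lemma~\ref{lem:recursion}, option (B) is used for $j\le2i-m$ and option (A) afterwards. If $2i\ge m$, the $2i-m+1$ thick steps double the threshold deficiency $2^{m-1-2i}$ up to $1$, which explains the second line of \eqref{eq:Gamma}. This completes the proofs of Theorems~\ref{thm:lower} and~\ref{thm:main}.

\section{Limits on the constants}\label{sec:limits}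

\subsection*{Sets of prescribed box dimension}
For $n\ge1$ and $D\in(0,n]$ there is $S_{n,D}\subset[0,1]^n$ with box dimension $D$. For $D=n$ take the cube. For $D<n$ let $\varrho=2^{-n/D}<\frac12$, replace the unit cube by its $2^n$ corner cubes of side $\varrho$, repeat inside each, and let $S_{n,D}$ be the intersection of the stages. Stage $k$ consists of $2^{nk}=\varrho^{-kD}$ cubes of side $\varrho^k$; each meets $S_{n,D}$, and any two are at distance at least $(1-2\varrho)\varrho^{k-1}$. The covering gives $\dim_{\mathrm{box}}\le D$ and one point from each cube gives $\dim_{\mathrm{box}}\ge D$.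

\subsection*{Flat sets}

\begin{lemma}\label{lem:flat}
If $n\ge1$ and $\mathbf x\subset\mathbb R^n$ is finite, then $H_n(\check C_t(\mathbf x))=0$ for all $t$.
\end{lemma}

\begin{proof}
Let $t\ge0$ and let $U_t\subset\mathbb R^n$ be the union of the closed balls of radius $t$ about $\mathbf x$. Choose $t'>t$ with $\check C_{t'}(\mathbf x)=\check C_t(\mathbf x)$. By the nerve theorem $H_n(U_t)\to H_n(U_{t'})$ is an isomorphism. Let $K$ be the union of the closed cubes that meet $U_t$ in a grid whose cubes have diameter at most $t'-t$. Then $U_t\subset K\subset U_{t'}$, so the isomorphism factors through $H_n(K)$. A nonzero cellular $n$-chain of $K$ is not a cycle: among the cubes with nonzero coefficient take one with maximal first coordinate; its facet in the direction of the first axis lies in only one other cube, which has coefficient zero. So $H_n(K)=0$ and $H_n(U_t)=0$.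
\end{proof}

With $n=m$ the lemma gives $\dim^m_{\mathrm{PH}}(X)=0$ for all $X\subset\mathbb R^m$, so the conjecture does not extend to $i=m$.

\begin{proof}[Proof of Theorem~\ref{thm:limits}(1)]
Let $X=S_{i,D}\times\{0\}\subset\mathbb R^i\times\mathbb R^{m-i}$. By Lemmas~\ref{lem:miniball} and~\ref{lem:flat}, $E^i_\alpha$ vanishes on finite subsets of $X$ for every $\alpha>0$, so $\dim^i_{\mathrm{PH}}(X)=0\ne D$. If $\gamma<i$, the choice $D=i$ shows that $\gamma$ is not admissible.
\end{proof}

\subsection*{Orthogonal spheres}
Here the $\mathrm{PH}_i$-dimension is too large. Take two unit circles in orthogonal planes of $\mathbb R^4$ and $n$ points on each, $\tau$-separated. Points on different circles are at distance $\sqrt2$, so at $t^2=\frac12$ the complete bipartite graph appears, with $(n-1)^2$ independent cycles. A triangle that contains one of its edges is isosceles with legs $\sqrt2$ and base $\ell\in[\tau,2]$, so by \eqref{eq:phi} it enters only when $t^2\ge\phi_{\sqrt2}(\ell^2/4)\ge\frac12+\tau^2/16$. Until then none of the cycles can be filled.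

In general let $V_0,\dots,V_i$ be mutually orthogonal subspaces of dimension $p+1$ in $\mathbb R^{m'}\subset\mathbb R^m$, where $m'=(i+1)(p+1)$. For $\tau\in(0,1]$ fix a maximal $\tau$-separated subset of the unit sphere $S^p$, with $n(\tau)$ points. Caps of radius $\tau$ about its points cover the sphere and open caps of radius $\tau/2$ are disjoint, so comparing areas gives
\begin{equation}\label{eq:net}
c_p\tau^{-p}\le n(\tau)\le C_p\tau^{-p},
\end{equation}
and $n(\tau)\ge2$ because the antipode of a single point could be added. In particular $N_\tau(S^p)\le C_p\tau^{-p}$ and $\dim_{\mathrm{box}}(S^p)=p$. For $r>0$ let $A_j$ be a copy of this set, scaled by $r$, on the sphere of radius $r$ about $0$ in $V_j$, and put $A(r,\tau)=A_0\cup\dots\cup A_i$.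

\begin{lemma}\label{lem:join}
For $i\ge1$, $\mathrm{PH}_i(A(r,\tau))$ has at least $(n(\tau)-1)^{i+1}$ bounded intervals of length at least $\dfrac{r\tau^2}{8(i+1)^2}$.
\end{lemma}

\begin{proof}
By scaling let $r=1$, and write $n=n(\tau)$. For unit vectors \eqref{eq:miniball} reads $\rho(Y)^2=\max_\lambda(1-|\sum_k\lambda_ky_k|^2)$. Put
\[
t_0^2=\frac i{i+1},\qquad t_1^2=t_0^2+\frac{\tau^2}{4(i+1)^2}\le1 .
\]
A \emph{transversal} is a set $\{a_0,\dots,a_i\}$ with $a_j\in A_j$, oriented in this order. Its points are orthonormal, so $\rho^2=\max_\lambda(1-\sum_k\lambda_k^2)=t_0^2$, and every transversal is an $i$-simplex of $\check C_{t_0}$.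

\emph{Cycles.} Identify the span of the transversals with $\mathbb F^{A_0}\otimes\dots\otimes\mathbb F^{A_i}$. Fix $a_j^*\in A_j$. For $a_j\in A_j\setminus\{a_j^*\}$ the chain $(a_0-a_0^*)\otimes\dots\otimes(a_i-a_i^*)$ is a cycle: the part of the boundary that deletes the $j$-th vertex replaces the $j$-th factor by the sum of its coefficients, which is $0$. These $(n-1)^{i+1}$ cycles are linearly independent, since the transversal $\{a_0,\dots,a_i\}$ occurs only in the cycle it labels. Let $Z$ be their span.

\emph{No fillings before $t_1$.} An $(i+1)$-simplex with a transversal facet consists of a transversal and a second point $a_j'$ of some $A_j$. Put weight $\frac1{2(i+1)}$ on $a_j$ and $a_j'$ and weight $\frac1{i+1}$ on the other points. Since $|\frac12(a_j+a_j')|^2=1-\frac14|a_j-a_j'|^2$,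
\[
\rho^2\ge1-\frac{i+1-\frac14|a_j-a_j'|^2}{(i+1)^2}\ge t_1^2 .
\]
So for $t\in[t_0,t_1)$ boundaries of $(i+1)$-chains of $\check C_t$ have coefficient zero on all transversals, and $Z\to H_i(\check C_t)$ is injective. Hence $\mathrm{rk}(t_0,t)\ge(n-1)^{i+1}$ for all $t\in[t_0,t_1)$. Taking $t$ so close to $t_1$ that $(t,t_1)$ contains no critical value, (P1) shows that at least $(n-1)^{i+1}$ intervals contain $[t_0,t_1)$. They are bounded because $i\ge1$, and $t_1-t_0=(t_1^2-t_0^2)/(t_1+t_0)\ge\tau^2/(8(i+1)^2)$.
\end{proof}

Since $n(\tau)-1\ge n(\tau)/2$, Lemma~\ref{lem:join} and \eqref{eq:net} give a constant $c'=c'(p,i,\alpha)>0$ with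
\begin{equation}\label{eq:joinE}
E^i_\alpha(A(r,\tau))\ge c'\,r^\alpha\tau^{2\alpha-(i+1)p}.
\end{equation}
For $r=1$ the intervals die in $(\frac12,1]$, because $t_0>\frac12$ and the set lies in the unit ball. With $\epsilon$ of order $\tau^2$ their number is at least of order $\epsilon^{-(m'-i-1)/2}$, to be compared with the upper bound $\epsilon^{-m'/2}$ of Proposition~\ref{prop:count} in $\mathbb R^{m'}$.

\begin{proof}[Proof of Theorem~\ref{thm:limits}(2)]
Put $D^*=(i+1)p/2=(m'-i-1)/2$. It suffices to find, for all $D<D^*$ close to $D^*$, a bounded set with box dimension $D$ and $\mathrm{PH}_i$-dimension greater than $D$.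

\emph{The case $i\ge2$.} Let $X_0$ be the union of the unit spheres of $V_0,\dots,V_i$. Since $N_\epsilon(X\cup X')\le N_\epsilon(X)+N_\epsilon(X')$, the box dimension of a finite union is the maximum of the box dimensions, so $\dim_{\mathrm{box}}(X_0)=p<D^*$. By \eqref{eq:joinE} with $r=1$ and $\tau\to0$, $E^i_\alpha$ is unbounded on $X_0$ for $\alpha<D^*$, so $\dim^i_{\mathrm{PH}}(X_0)\ge D^*$ by \eqref{eq:unbounded}. For $D\in[p,D^*)$ the set $X_0\cup S_{m,D}$ has box dimension $D$ and $\mathrm{PH}_i$-dimension at least $D^*>D$.

\emph{The case $i=1$.} Now $D^*=p$ is the box dimension of the spheres themselves, so the full spheres show nothing. We lower the box dimension by using finite samples on shrinking spheres. Let $0<D<p$, $\beta=D/(p-D)$, and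
\[
X=\bigcup_{k\ge1}A(2^{-k},2^{-\beta k}).
\]
Note that $\beta p/(1+\beta)=D$. Let $0<\epsilon<1$. The pieces with $2^{-k}<\epsilon$ lie in the ball of radius $\epsilon$ about $0$. A piece with $2^{-k}\ge\epsilon$ has at most $2C_p2^{\beta pk}$ points, and it lies on two spheres of radius $2^{-k}$, each covered by $C_p(2^{-k}/\epsilon)^p$ balls of radius $\epsilon$. Let $k_*$ be the real number with $2^{k_*(1+\beta)}=1/\epsilon$; at $k=k_*$ both $2^{\beta pk}$ and $(2^{-k}/\epsilon)^p$ equal $\epsilon^{-D}$. Using the first bound for $k\le k_*$ and the second for $k>k_*$, and summing two geometric series,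
\[
N_\epsilon(X)\le1+2C_p\Bigl(\sum_{k\le k_*}2^{\beta pk}+\sum_{k>k_*}(2^{-k}/\epsilon)^p\Bigr)\le C'\epsilon^{-D}.
\]
Conversely, the $k$-th piece contains a $\delta_k$-separated set of at least $c_p2^{\beta pk}=c_p\delta_k^{-D}$ points, where $\delta_k=2^{-k(1+\beta)}$. So $\dim_{\mathrm{box}}(X)=D$. By \eqref{eq:joinE} the $k$-th piece has $E^1_\alpha\ge c'2^{k(2\beta p-(1+2\beta)\alpha)}$, which is unbounded in $k$ for $\alpha<2\beta p/(1+2\beta)$. Hence
\[
\dim^1_{\mathrm{PH}}(X)\ge\frac{2\beta p}{1+2\beta}=\frac{2pD}{p+D}>D .
\]

So every admissible constant is at least $D^*$. For $i=1$ and even $m\ge4$ take $m'=m$: the optimal constant is at least $\frac m2-1$, and by Theorem~\ref{thm:main} it is at most $\max\{2,\frac m2\}=\frac m2$.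
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKRR}
Bauer, Kerber, Roll, and Rolle, \emph{A unified view on the functorial nerve theorem}.

\bibitem{BL}
Bauer and Lesnick, 2015.

\bibitem{Chazal}
Chazal et al., 2009.

\bibitem{Sch}
Benjamin Schweinhart, \emph{Persistent Homology and the Upper Box Dimension}, arXiv:1802.00533 (2018).

\end{thebibliography}
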